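\title{Nuclear dimension of crossed products by free Denjoy actions on the circle}

\begin{abstract}
Let $G$ be a countably infinite discrete abelian group acting freely, but not minimally, on the circle $\mathbb T$. We prove that $C(\mathbb T)\rtimes G$ has decomposition rank and nuclear dimension equal to one, whatever the group and the action. Together with the known minimal case, this gives nuclear dimension one for every free action of such a group on $\mathbb T$. We realize the crossed product as an algebra obtained by gluing intervals of compact operators to $C(Y)\rtimes G$, where $Y$ is the minimal set. For $G=\mathbb Z^d$ this quotient is an AT algebra, and a perturbation argument for representations of circle algebras approximates the glued algebra by quotients of one-dimensional NCCW complexes.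
\end{abstract}

\section{Introduction}

Let $G$ be a countably infinite discrete abelian group acting freely on the circle $\mathbb T$ by homeomorphisms. The action is a \emph{free Denjoy action} if it is not minimal, that is, if there is a nonempty proper closed $G$-invariant subset of $\mathbb T$. The basic example has $G=\mathbb Z$. Take an irrational rotation, replace the $n$th point of one orbit by a closed arc of length $\ell_n$ with $\sum_{n\in\mathbb Z}\ell_n<\infty$, and let the generator map the $n$th arc affinely onto the $(n+1)$st. Collapsing the arcs gives back the rotation, so there are no periodic points, and the complement of the open arcs is a proper closed invariant set.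

The following facts about a free Denjoy action are known, and we use them without proof.
\begin{itemize}
\item[(D1)] There is a unique minimal set $Y\subset\mathbb T$, and $Y$ is a Cantor set. The complement $\mathbb T\setminus Y$ is a union of $G$-orbits of open arcs, the \emph{gaps} (the components of $\mathbb T\setminus Y$). The number $k\in\{1,2,\dots\}\cup\{\infty\}$ of orbits of gaps is at most countable.
\item[(D2)] There is a short exact sequence
\[
0\to J\to C(\mathbb T)\rtimes G\to C(Y)\rtimes G\to0,
\qquad
J=C_0(\mathbb T\setminus Y)\rtimes G\cong\bigoplus_{i=1}^kC_0(\mathbb R)\otimes\mathcal K(\ell^2G),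
\]
where the direct sum is the $c_0$-direct sum.
\item[(D3)] The algebra $C(Y)\rtimes G$ is unital, separable, simple, nuclear and $\mathcal Z$-stable.
\end{itemize}

The nuclear dimension $\dim_{\mathrm{nuc}}$ of Winter and Zacharias and the decomposition rank $\operatorname{dr}$ of Kirchberg and Winter, recalled in Section~\ref{sec:dr}, count the colors needed to approximate a $C^*$-algebra through finite dimensional algebras: dimension $n$ means $n+1$ colors. For $C(X)$ with $X$ compact metrizable, both equal the covering dimension of $X$. One more fact is known.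
\begin{itemize}
\item[(D4)] Every free action of a countably infinite discrete abelian group $G$ on $\mathbb T$ satisfies $1\le\dim_{\mathrm{nuc}}(C(\mathbb T)\rtimes G)\le3$, and the value is $1$ if the action is minimal.
\end{itemize}
The problem, which comes from \cite{Bell}, is to determine $\dim_{\mathrm{nuc}}(C(\mathbb T)\rtimes G)$ for free Denjoy actions, in terms of the group and the action if it depends on them. It does not.

\begin{theorem}\label{thm:main}
If $G\curvearrowright\mathbb T$ is a free Denjoy action of a countably infinite discrete abelian group, then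
\[
\operatorname{dr}(C(\mathbb T)\rtimes G)=\dim_{\mathrm{nuc}}(C(\mathbb T)\rtimes G)=1 .
\]
\end{theorem}

With the minimal case in (D4) this gives the following.

\begin{corollary}\label{cor:free}
Every free action of a countably infinite discrete abelian group $G$ on $\mathbb T$ has $\dim_{\mathrm{nuc}}(C(\mathbb T)\rtimes G)=1$.
\end{corollary}

Freeness cannot be dropped: the trivial action of $\mathbb Z$ gives $C(\mathbb T^2)$, of nuclear dimension $2$.

The value $1$ is what the commutative picture suggests. The ideal in (D2) is built from intervals, and we will see that for $G=\mathbb Z^d$ the quotient is a limit of algebras of matrix-valued functions on circles, so both ends of the extension are one-dimensional. If a closed subset of a compact metric space and its complement both have dimension at most one, then so does the space, because the complement is a countable union of closed sets. For $C^*$-algebras the difficulty is that an approximation assembled from unrelated approximations of the ideal and of the quotient spends two colors on each, four in all, which corresponds to dimension $3$. To reach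 dimension $1$ the ideal and the quotient must share the same two colors, and for that one has to know exactly how they are attached to each other.

The proof has three parts. First, evaluating the orbit representations along one gap from each orbit shows that $C(\mathbb T)\rtimes G$ consists of an element $b$ of $C(Y)\rtimes G$ together with paths of operators that start at $\sigma_i(b)$, end at $\sigma_i'(b)$ and are constant modulo compact operators; here $\sigma_i,\sigma_i'$ are the representations at the two endpoints of the $i$th gap (Section~\ref{sec:crossed}). Second, Theorem~\ref{thm:glue} shows that an algebra glued in this way from an AT algebra has decomposition rank one. This is the core of the paper; the idea is shown on a diagonal example in Section~\ref{sec:glue}, and the proof occupies Sections~\ref{sec:perturb} and~\ref{sec:proofglue}. Third, classification theorems show that $C(Y)\rtimes\mathbb Z^d$ is an AT algebra (Section~\ref{sec:AT}). Section~\ref{sec:reduction} reduces a general $G$ to $\mathbb Z^d$ and completes the proof.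

\section{Decomposition rank and one-dimensional complexes}\label{sec:dr}

Homomorphisms of $C^*$-algebras are $*$-homomorphisms, ideals are closed and two-sided, and c.p.c.\ means completely positive and contractive. A c.p.c.\ map $\varphi$ has \emph{order zero} if $\varphi(x)\varphi(y)=0$ whenever $x,y\ge0$ and $xy=0$.

\begin{definition}
A separable $C^*$-algebra $A$ has $\operatorname{dr}A\le n$ if for every finite set $\mathcal F\subset A$ and every $\varepsilon>0$ there are a finite dimensional $C^*$-algebra $F=F_0\oplus\dots\oplus F_n$ and c.p.c.\ maps $\psi:A\to F$, $\varphi:F\to A$ such that each $\varphi|_{F_j}$ has order zero and $\|\varphi\psi(a)-a\|<\varepsilon$ for $a\in\mathcal F$. The definition of $\dim_{\mathrm{nuc}}A\le n$ is the same, except that only the restrictions $\varphi|_{F_j}$, and not $\varphi$ itself, are required to be contractive.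
\end{definition}

Thus $\dim_{\mathrm{nuc}}\le\operatorname{dr}$. We use the following permanence properties, due to Kirchberg--Winter and Winter--Zacharias, for separable $C^*$-algebras. Neither $\operatorname{dr}$ nor $\dim_{\mathrm{nuc}}$ increases under passing to quotients or to hereditary subalgebras (in particular, ideals); $\operatorname{dr}(A\otimes\mathcal K)=\operatorname{dr}A$; and $\dim_{\mathrm{nuc}}A=0$ if and only if $A$ is AF, that is, an inductive limit of a sequence of finite dimensional algebras.

\begin{lemma}\label{lem:lower}
If a separable $C^*$-algebra $A$ has an ideal isomorphic to $C_0((0,1),\mathcal K(\mathcal H))$ with $\mathcal H\ne0$, then $\dim_{\mathrm{nuc}}A\ge1$.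
\end{lemma}

\begin{proof}
Otherwise the ideal has nuclear dimension $0$ and is a nonzero AF algebra, so it contains a nonzero projection $p$. But $t\mapsto\|p(t)\|$ is continuous, takes values in $\{0,1\}$ and tends to $0$ at the ends of the interval, so $p=0$.
\end{proof}

\begin{lemma}\label{lem:local}
Let $A$ be unital and separable. Suppose that for every finite set $\mathcal F\subset A$ and every $\varepsilon>0$ there is a $C^*$-subalgebra $A_0\ni1_A$ with $\operatorname{dr}A_0\le1$ and $\operatorname{dist}(a,A_0)<\varepsilon$ for $a\in\mathcal F$. Then $\operatorname{dr}A\le1$.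
\end{lemma}

\begin{proof}
Choose $a_0\in A_0$ with $\|a-a_0\|<\varepsilon$ for each $a\in\mathcal F$, and maps $\psi_0:A_0\to F$, $\varphi:F\to A_0$ as in the definition for the elements $a_0$ and $\varepsilon$. By Arveson's extension theorem, applied to each matrix summand of $F$, the map $\psi_0$ extends to a completely positive map $\psi:A\to F$, and $\|\psi\|=\|\psi(1_A)\|=\|\psi_0(1_A)\|\le1$. Then $\|\varphi\psi(a)-a\|\le2\|a-a_0\|+\|\varphi\psi_0(a_0)-a_0\|<3\varepsilon$.
\end{proof}

The building blocks are noncommutative graphs. Let $Q$ and $R$ be finite dimensional $C^*$-algebras and $\alpha_0,\alpha_1:Q\to R$ unital homomorphisms. The algebra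
\begin{equation}\label{eq:NCCW}
E=\{(y,a)\in C([0,1],R)\oplus Q:\ y(0)=\alpha_0(a),\ y(1)=\alpha_1(a)\}
\end{equation}
is called a \emph{one-dimensional NCCW complex}. When $Q$ and $R$ are commutative, $E$ is the algebra of functions on a finite graph: the summands of $Q$ are the vertices, those of $R$ are the edges.

\begin{lemma}\label{lem:NCCW}
Every one-dimensional NCCW complex $E$ has $\operatorname{dr}E\le1$.
\end{lemma}

\begin{proof}
We sample at an odd number $2M+1$ of points and color them by parity, so that the two endpoints, which are tied together through $Q$, get the same color. Let $M\ge1$, $t_j=j/2M$, and let $\theta_0,\dots,\theta_{2M}$ be the piecewise linear functions on $[0,1]$ with nodes $t_l$ and $\theta_j(t_l)=\delta_{jl}$. They form a partition of unity, $\theta_j$ vanishes outside $[t_j-1/2M,t_j+1/2M]$, and $\theta_j\theta_l=0$ for distinct $j,l$ of equal parity. Let $F=Q\oplus\bigoplus_{0<j<2M}R$ and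
\begin{align*}
\psi(y,a)&=(a,y(t_1),\dots,y(t_{2M-1})),\\
\varphi(a,(x_j))&=\Big(\theta_0\alpha_0(a)+\theta_{2M}\alpha_1(a)+\sum_{0<j<2M}\theta_jx_j,\ a\Big).
\end{align*}
The map $\psi:E\to F$ is a homomorphism. The map $\varphi$ takes values in $E$, is completely positive, and is unital because $\alpha_0,\alpha_1$ are; hence it is contractive. On $Q\oplus\bigoplus_{j\text{ even}}R$ we have
\[
\varphi(a,x)\varphi(a',x')=\Big(\theta_0^2\alpha_0(aa')+\theta_{2M}^2\alpha_1(aa')+\sum_{j\text{ even}}\theta_j^2x_jx_j',\ aa'\Big),
\]
so $\varphi$ has order zero there, and the same computation without the $Q$-terms applies to $\bigoplus_{j\text{ odd}}R$. Finally $\varphi\psi(y,a)=(\sum_{j=0}^{2M}\theta_jy(t_j),a)$, which tends to $(y,a)$ as $M\to\infty$ by uniform continuity of $y$.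
\end{proof}

A \emph{circle algebra} is an algebra $C=F\otimes C(\mathbb T)=C(\mathbb T,F)$ with $F$ finite dimensional, and an \emph{AT algebra} is an inductive limit of a sequence of circle algebras. A circle algebra has the form \eqref{eq:NCCW} with $Q=R=F$ and $\alpha_0=\alpha_1=\mathrm{id}$.

\begin{lemma}\label{lem:ATlocal}
Let $B$ be a unital AT algebra, $b_1,\dots,b_n\in B$ and $\varepsilon>0$. There are a circle algebra $C$, a unital homomorphism $\mu:C\to B$ and $c_1,\dots,c_n\in C$ with $\|\mu(c_j)-b_j\|<\varepsilon$. In particular $\operatorname{dr}B\le1$.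
\end{lemma}

\begin{proof}
Let $\mu_l:C_l\to B$ be the canonical maps from the building blocks; their images increase and have dense union. For large $l$ there is $c\in C_l$ with $\|1-\mu_l(c)\|<1$, and then the projection $1-\mu_l(1)=(1-\mu_l(1))(1-\mu_l(c))$ has norm less than $1$ and vanishes. So any large $l$ works. The image $\mu(C)$ is a quotient of $C$, so $\operatorname{dr}\mu(C)\le1$ by Lemma~\ref{lem:NCCW}, and Lemma~\ref{lem:local} applies.
\end{proof}

\section{Gluing intervals to an AT algebra}\label{sec:glue}

Let $B$ be a unital separable $C^*$-algebra and $I$ a nonempty countable set. For $i\in I$ let $\sigma_i,\sigma_i'$ be unital representations of $B$ on a separable Hilbert space $\mathcal H_i\ne0$. A limit $\lim_i$ is taken along the complements of finite subsets of $I$, and a condition on such a limit is void if $I$ is finite. We consider three conditions.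
\begin{itemize}
\item[(G1)] $\sigma_i(b)-\sigma_i'(b)\in\mathcal K(\mathcal H_i)$ for all $b\in B$ and $i\in I$.
\item[(G2)] $\lim_i\|\sigma_i(b)-\sigma_i'(b)\|=0$ for all $b\in B$.
\item[(G3)] For each $i$ the set $\sigma_i(B)$ is \emph{quasidiagonal}: there are finite rank projections $p_n\to1$ strongly on $\mathcal H_i$ with $\|[p_n,\sigma_i(b)]\|\to0$ for all $b\in B$.
\end{itemize}
The \emph{glued algebra} $D$ consists of all $((f_i)_i,b)\in\prod_iC([0,1],B(\mathcal H_i))\oplus B$ with
\begin{equation}\label{eq:D}
\begin{gathered}
f_i(0)=\sigma_i(b),\qquad f_i(1)=\sigma_i'(b),\qquad f_i(t)-\sigma_i(b)\in\mathcal K(\mathcal H_i)\ \text{ for all }t,\\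
\lim_i\sup_t\|f_i(t)-\sigma_i(b)\|=0 .
\end{gathered}
\end{equation}
These conditions are preserved by sums, adjoints and norm limits, and by products because $f_if_i'-\sigma_i(bb')=f_i\cdot(f_i'-\sigma_i(b'))+(f_i-\sigma_i(b))\sigma_i(b')$. So $D$ is a unital $C^*$-algebra. Under (G1) and (G2) the paths $f_i(t)=(1-t)\sigma_i(b)+t\sigma_i'(b)$ show that the coordinate map $D\to B$ is onto, and setting $b=0$ in \eqref{eq:D} gives the exact sequence
\begin{equation}\label{eq:Dext}
0\to\bigoplus_{i\in I}C_0((0,1),\mathcal K(\mathcal H_i))\to D\to B\to0 .
\end{equation}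
In particular $D$ is separable, and $\operatorname{dr}D\ge\operatorname{dr}B$, so a restriction on $B$ is needed in the next theorem.

\begin{theorem}\label{thm:glue}
Let $B$ be a unital separable AT algebra and let $(\sigma_i,\sigma_i')_{i\in I}$ satisfy \textup{(G1)--(G3)}. Then $\operatorname{dr}D=\dim_{\mathrm{nuc}}D=1$. Moreover, every finite subset of $D$ is contained, up to any $\varepsilon>0$, in a $C^*$-subalgebra of $D$ that is a quotient of a one-dimensional NCCW complex.
\end{theorem}

An element of $D$ depends on the parameter $t$ and, through $b$, on the circle variable of a building block of $B$, so two dimensions seem to be present. The point is that the dependence on $t$ takes place, up to a small error, in a finite dimensional corner, and a finite dimensional corner sees only finitely many points of the circle. The following example shows this with all perturbations stripped away.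

\begin{example}\label{ex:diag}
Let $B=C(\mathbb T)$, let $I$ be one point, $\mathcal H=\ell^2(\mathbb N)$, and let $\lambda_m,\lambda_m'\in\mathbb T$ satisfy $\lambda_m-\lambda_m'\to0$. Put $\sigma(c)=\operatorname{diag}(c(\lambda_m))_m$ and $\sigma'(c)=\operatorname{diag}(c(\lambda_m'))_m$. Uniform continuity of $c$ gives (G1), and the projection $p_n$ onto the first $n$ basis vectors commutes with $\sigma(B)$ and $\sigma'(B)$. Let $t\mapsto\lambda_m(t)$ run from $\lambda_m$ to $\lambda_m'$ at constant speed along a shortest arc. Fix $n$ and let
\[
E_n=\{(x,c)\in C([0,1],M_n)\oplus C(\mathbb T):\ x(0)=\operatorname{diag}(c(\lambda_m))_{m\le n},\ x(1)=\operatorname{diag}(c(\lambda_m'))_{m\le n}\}.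
\]
Only the values of $c$ on the finite set $Z=\{\lambda_m,\lambda'_m:m\le n\}$ enter the boundary conditions. Cutting $\mathbb T$ at $Z$ makes it a graph with vertex set $Z$ and $|Z|$ edges, and $x$ is one more edge, with fiber $M_n$; so $E_n$ has the form \eqref{eq:NCCW} with $Q=\mathbb C^Z$ and $R=\mathbb C^{|Z|}\oplus M_n$. Define
\[
\Theta(x,c)=(X,c),\qquad X(t)=x(t)\oplus\operatorname{diag}(c(\lambda_m(t)))_{m>n}.
\]
Since $c(\lambda_m(t))-c(\lambda_m)\to0$ uniformly in $t$ as $m\to\infty$, the path $X$ is norm continuous and $X(t)-\sigma(c)$ is compact; also $X(0)=\sigma(c)$ and $X(1)=\sigma'(c)$. So $\Theta$ is a homomorphism $E_n\to D$. Given $(f,b)\in D$, write $f(t)=\sigma(b)+k(t)$ and take $c=b$, $x(t)=p_nf(t)p_n$. Then $(x,c)\in E_n$ and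
\[
X(t)-f(t)=\big(p_nk(t)p_n-k(t)\big)+\big(0\oplus\operatorname{diag}(b(\lambda_m(t))-b(\lambda_m))_{m>n}\big).
\]
Both terms tend to $0$ uniformly in $t$ as $n\to\infty$, the first because $\{k(t)\}$ is a norm compact set of compact operators. Hence $\bigcup_n\Theta(E_n)$ is dense in $D$. On the infinite dimensional complement of $p_n$, the path $X$ still moves, but it is a function of $c$ alone and carries no new variable.
\end{example}

In general three things go wrong. The projection $p$ commutes with the two representations only approximately; on the complement of $p$ there are no eigenvalues to move along short arcs; and there may be infinitely many indices $i$. The next section provides what is needed: representations of a circle algebra can be corrected so as to commute with $p$ exactly, and two close representations that agree modulo compacts are joined by a short path of representations that agree modulo compacts.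

\section{Perturbing representations of circle algebras}\label{sec:perturb}

Fix a circle algebra $C=F\otimes C(\mathbb T)$. Let $z\in C(\mathbb T)$ be the canonical unitary generator, $v=1\otimes z$, $m=\dim F$, and let $S$ consist of $v$ and a system of matrix units of $F$. A unital homomorphism $\sigma:C\to B(\mathcal H)$ is the same thing as a unital homomorphism $F\to B(\mathcal H)$ together with a unitary $\sigma(v)$ commuting with its image. For two such homomorphisms put
\[
\|\sigma-\sigma'\|_S=\max_{s\in S}\|\sigma(s)-\sigma'(s)\|,
\]
and write $\sigma\equiv\sigma'$ if $\sigma(c)-\sigma'(c)\in\mathcal K(\mathcal H)$ for all $c\in C$. It suffices to check this for $c\in S$, since the set on which the two induced maps to the Calkin algebra agree is a $C^*$-subalgebra.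

\begin{lemma}\label{lem:modulus}
For every finite set $\mathcal G\subset C$ and $\varepsilon>0$ there is $\varepsilon_1>0$ such that, for all $\mathcal H$ and all unital homomorphisms $\sigma,\sigma':C\to B(\mathcal H)$, the inequality $\|\sigma-\sigma'\|_S\le\varepsilon_1$ implies $\|\sigma(c)-\sigma'(c)\|\le\varepsilon$ for $c\in\mathcal G$.
\end{lemma}

\begin{proof}
Approximate each $c$ within $\varepsilon/3$ by a linear combination of words in $S\cup S^*$. A product of $n$ contractions moves by at most $n\varepsilon_1$ when each factor moves by at most $\varepsilon_1$.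
\end{proof}

In particular, a path $(\sigma_t)$ of unital homomorphisms that is norm continuous on $S$ is norm continuous on every $c\in C$. By a \emph{path} we always mean such a path, indexed by $[0,1]$. We need two facts about unitaries on $\mathcal H$.
\begin{itemize}
\item[(P1)] Let $u$ be unitary and $\|y-u\|\le\delta<1$. Then $y$ is invertible and $w=y|y|^{-1}$ is a unitary with $\|w-u\|\le2\delta$. If $y-u$ is compact, so is $w-u$. If $ya=a'y$ and $ya^*=a'^*y$, then $wa=a'w$.
\item[(P2)] Let $w$ be unitary and $\|w-1\|\le\delta<2$. Let $w^t=e^{t\log w}$ with the principal branch of the logarithm. Then $t\mapsto w^t$ is a norm continuous path of unitaries from $1$ to $w$ with $\|w^t-1\|\le\delta$; each $w^t$ commutes with every operator that commutes with $w$; and $w^t-1$ is compact if $w-1$ is.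
\end{itemize}
For (P1), $y=u(1+u^*(y-u))$ is invertible, and $(1-\delta)\|\xi\|\le\|y\xi\|=\||y|\xi\|\le(1+\delta)\|\xi\|$ gives $\|w-y\|=\|1-|y|\|\le\delta$. If $y-u$ is compact, then $|y|$ maps to $1$ in the Calkin algebra, so $w-y$ is compact. The adjoint of $ya^*=a'^*y$ is $ay^*=y^*a'$, so $y^*ya=y^*a'y=ay^*y$ and $a$ commutes with $|y|$. Fact (P2) is continuous functional calculus: $|e^{it\theta}-1|\le|e^{i\theta}-1|$ for $|\theta|<\pi$, and $w^t$ maps to $1^t=1$ in the Calkin algebra if $w$ maps to $1$.

\begin{lemma}\label{lem:perturb}
Let $\Lambda=18\dim F$ and $0\le\eta\le1/\Lambda$. Let $\sigma:C\to B(\mathcal H)$ be a unital homomorphism.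
\begin{itemize}
\item[(a)] If $\sigma':C\to B(\mathcal H)$ is a unital homomorphism with $\sigma'\equiv\sigma$ and $\|\sigma-\sigma'\|_S\le\eta$, there is a path $(\sigma_t)$ of unital homomorphisms from $\sigma$ to $\sigma'$ with $\sigma_t\equiv\sigma$ and $\|\sigma_t-\sigma\|_S\le\Lambda\eta$.
\item[(b)] If $p$ is a finite rank projection with $\|[p,\sigma(s)]\|\le\eta$ for $s\in S$, there is a unital homomorphism $\hat\sigma:C\to B(\mathcal H)$ whose image commutes with $p$, with $\hat\sigma\equiv\sigma$ and $\|\hat\sigma-\sigma\|_S\le\Lambda\eta$.
\end{itemize}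
\end{lemma}

\begin{proof}
In both parts we first fix the finite dimensional algebra $F$ by averaging over its unitary group $U(F)$, with normalized Haar measure $du$, and then correct the unitary $v$ inside the commutant of $F$. Each $u\in U(F)$ is a combination of the $m$ matrix units with coefficients of modulus at most $1$. Note that $(4m+1)\eta\le5/18$.

(a) Let $x=\int\sigma'(u)\sigma(u)^*\,du$. Then $x-1=\int(\sigma'(u)-\sigma(u))\sigma(u)^*\,du$ is compact of norm at most $m\eta$, and invariance of Haar measure gives $x\sigma(u_0)=\sigma'(u_0)x$ for all $u_0\in U(F)$. By (P1), $W=x|x|^{-1}$ is a unitary in $1+\mathcal K$ with $\|W-1\|\le2m\eta$ and $W\sigma(a)W^*=\sigma'(a)$ for $a\in F$. By (P2), $\operatorname{Ad}W^t\circ\sigma$ is a path from $\sigma$ to $\operatorname{Ad}W\circ\sigma$ of homomorphisms $\equiv\sigma$, within $4m\eta$ of $\sigma$ on $S$. The unitaries $v_0=W\sigma(v)W^*$ and $\sigma'(v)$ commute with $\sigma'(F)$, and their difference is compact of norm at most $(4m+1)\eta$. So $V=v_0^*\sigma'(v)$ is a unitary in $1+\mathcal K$ commuting with $\sigma'(F)$, with $\|V-1\|\le(4m+1)\eta$.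 The homomorphisms equal to $\sigma'$ on $F$ and sending $v$ to $v_0V^t$ form a path from $\operatorname{Ad}W\circ\sigma$ to $\sigma'$; they are $\equiv\sigma$, they are within $\eta$ of $\sigma$ on the matrix units, and $\|v_0V^t-\sigma(v)\|\le(4m+1)\eta+4m\eta\le\Lambda\eta$. Concatenate the two paths.

(b) Let $\bar x=\int\sigma(u)p\,\sigma(u)^*\,du$, a positive compact operator commuting with $\sigma(F)$, with $\|\bar x-p\|\le\sup_u\|[\sigma(u),p]\|\le m\eta<1/2$. The spectrum of $\bar x$ lies within $m\eta$ of $\{0,1\}$, so the spectral projection $p'=\chi_{[1/2,\infty)}(\bar x)$ belongs to $C^*(\bar x)$. It is compact, hence of finite rank, it commutes with $\sigma(F)$, and $\|p'-p\|\le2m\eta$. Let $x=pp'+(1-p)(1-p')$. Then $x-1=(2p-1)(p'-p)$ has finite rank and norm at most $2m\eta$, and $xp'=pp'=px$. By (P1), $w=x|x|^{-1}$ is a unitary in $1+\mathcal K$ with $\|w-1\|\le4m\eta$ and $wp'w^*=p$. Put $\sigma''=\operatorname{Ad}w\circ\sigma$ and $v''=\sigma''(v)$. Then $\sigma''\equiv\sigma$, $\|\sigma''-\sigma\|_S\le8m\eta$, $\sigma''(F)$ commutes with $p$, and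
\[
\|[p,v'']\|=\|[p',\sigma(v)]\|\le\eta+2\|p'-p\|\le(4m+1)\eta .
\]
For any operator $a$, the off-diagonal part $pa(1-p)+(1-p)ap$ and the commutator $[p,a]=pa(1-p)-(1-p)ap$ both have norm $\max(\|pa(1-p)\|,\|(1-p)ap\|)$. Hence $V_0=pv''p+(1-p)v''(1-p)$ differs from $v''$ by a finite rank operator of norm at most $(4m+1)\eta$, and it commutes with $p$ and with $\sigma''(F)$. By (P1), $V=V_0|V_0|^{-1}$ is a unitary commuting with $p$ and $\sigma''(F)$, with $V-v''$ compact and $\|V-v''\|\le(8m+2)\eta$. Let $\hat\sigma$ equal $\sigma''$ on $F$ and send $v$ to $V$. Then $\hat\sigma\equiv\sigma$ and $\|\hat\sigma-\sigma\|_S\le(16m+2)\eta\le\Lambda\eta$.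
\end{proof}

\section{Proof of Theorem~\ref{thm:glue}}\label{sec:proofglue}

The bound $\dim_{\mathrm{nuc}}D\ge1$ follows from \eqref{eq:Dext} and Lemma~\ref{lem:lower}, since $I\ne\emptyset$ and each summand of the kernel is an ideal of $D$. Let $\mathcal F\subset D$ be finite and $\varepsilon>0$; write $d=((f_i^d)_i,b^d)$ for $d\in\mathcal F$. We construct a one-dimensional NCCW complex $E$ and a unital homomorphism $\Theta:E\to D$ with $\operatorname{dist}(d,\Theta(E))\le7\varepsilon$ for $d\in\mathcal F$. This proves the last assertion; and since $\Theta(E)$ is a quotient of $E$, Lemmas~\ref{lem:NCCW} and~\ref{lem:local} then give $\operatorname{dr}D\le1$.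

\subsection*{Step 1: the circle algebra and the constants}
By Lemma~\ref{lem:ATlocal} there are a circle algebra $C=F\otimes C(\mathbb T)$, a unital homomorphism $\mu:C\to B$ and $c_d\in C$ with $\|\mu(c_d)-b^d\|\le\varepsilon$. This is the use of the AT hypothesis. Let $S,\Lambda$ be as in Section~\ref{sec:perturb}, let $\varepsilon_1\le1$ be given by Lemma~\ref{lem:modulus} for $\{c_d\}$ and $\varepsilon$, and put $\eta_1=\varepsilon_1/\Lambda$ and $\eta_2=\eta_1/4\Lambda$. Let $\eta(i)=\|\sigma_i\mu-\sigma_i'\mu\|_S$; by (G2), $\lim_i\eta(i)=0$. Choose a finite set $I_0\subset I$ such that for $i\notin I_0$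
\begin{equation}\label{eq:far}
\eta(i)\le\eta_1,\qquad\sup_t\|f_i^d(t)-\sigma_i(b^d)\|\le\varepsilon\quad(d\in\mathcal F).
\end{equation}

\subsection*{Step 2: indices outside $I_0$}
For these indices the paths $f_i^d$ are almost constant, so no corner is needed. By (G1), $\sigma_i\mu\equiv\sigma_i'\mu$. Lemma~\ref{lem:perturb}(a) gives a path $(\zeta_{i,t})$ from $\sigma_i\mu$ to $\sigma_i'\mu$ with $\zeta_{i,t}\equiv\sigma_i\mu$ and $\|\zeta_{i,t}-\sigma_i\mu\|_S\le\Lambda\eta(i)\le\varepsilon_1$. Since $\Lambda\eta(i)\to0$, Lemma~\ref{lem:modulus} gives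
\begin{equation}\label{eq:c0}
\lim_i\sup_t\|\zeta_{i,t}(c)-\sigma_i\mu(c)\|=0\qquad(c\in C).
\end{equation}

\subsection*{Step 3: indices in $I_0$}
Fix $i\in I_0$ and let $(p_n)$ be as in (G3). If $k$ is compact, then $\|(1-p_n)k\|\to0$ and $\|k(1-p_n)\|\to0$, uniformly for $k$ in a norm compact set; in particular $\|[p_n,k]\|\to0$, so by (G1) the $p_n$ asymptotically commute with $\sigma_i'(B)$ as well. The operators $k_i^d(t)=f_i^d(t)-\sigma_i(b^d)$, with $t\in[0,1]$ and $d\in\mathcal F$, form a norm compact set of compact operators. So for large $n$ the projection $p=p_i:=p_n$ is nonzero and satisfies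
\begin{itemize}
\item[(i)] $\|[p,\sigma_i\mu(s)]\|\le\eta_2$ and $\|[p,\sigma_i'\mu(s)]\|\le\eta_2$ for $s\in S$;
\item[(ii)] $\|(1-p)(\sigma_i\mu(s)-\sigma_i'\mu(s))\|\le\eta_1/4$ for $s\in S$;
\item[(iii)] $\|[p,\sigma_i(b^d)]\|\le\varepsilon$, $\|(1-p)k_i^d(t)\|\le\varepsilon$ and $\|k_i^d(t)(1-p)\|\le\varepsilon$ for all $t$ and $d$.
\end{itemize}
By (i) and Lemma~\ref{lem:perturb}(b) there are unital homomorphisms $\hat\sigma_i\equiv\sigma_i\mu$ and $\hat\sigma_i'\equiv\sigma_i'\mu$ commuting with $p$, with
\[
\|\hat\sigma_i-\sigma_i\mu\|_S\le\eta_1/4,\qquad\|\hat\sigma_i'-\sigma_i'\mu\|_S\le\eta_1/4 .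
\]
Membership in $D$ requires the boundary values $\sigma_i\mu(c)$ and $\sigma_i'\mu(c)$ exactly, and these do not commute with $p$. We therefore need collars that lead from the true boundary values to the corrected ones. Lemma~\ref{lem:perturb}(a) gives a path $(\beta_{i,t})$ from $\sigma_i\mu$ to $\hat\sigma_i$ and a path $(\beta'_{i,t})$ from $\sigma_i'\mu$ to $\hat\sigma_i'$, all $\equiv\sigma_i\mu$, with $\|\beta_{i,t}-\sigma_i\mu\|_S\le\varepsilon_1$ and $\|\beta'_{i,t}-\sigma'_i\mu\|_S\le\varepsilon_1$.

It remains to replace the short arcs of Example~\ref{ex:diag}. Let $\tau_i=(1-p)\hat\sigma_i$ and $\tau_i'=(1-p)\hat\sigma_i'$, unital homomorphisms $C\to B((1-p)\mathcal H_i)$. Then $\tau_i\equiv\tau_i'$, and passing through $\sigma_i\mu$ and $\sigma_i'\mu$ and using (ii) gives $\|\tau_i-\tau_i'\|_S\le3\eta_1/4$. Lemma~\ref{lem:perturb}(a) gives a path $(\omega_{i,t})$ from $\tau_i$ to $\tau_i'$ with $\omega_{i,t}\equiv\tau_i$ and $\|\omega_{i,t}-\tau_i\|_S\le\varepsilon_1$. (If $p=1$, this path is zero.)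

\subsection*{Step 4: the complex $E$}
Let $E$ be the algebra of all $((x_i)_{i\in I_0},c)\in\bigoplus_{i\in I_0}C([0,1],B(p_i\mathcal H_i))\oplus C$ with
\[
x_i(0)=p_i\hat\sigma_i(c),\qquad x_i(1)=p_i\hat\sigma_i'(c)\qquad(i\in I_0).
\]
Each of the representations $p_i\hat\sigma_i$, $p_i\hat\sigma_i'$ of $C=C(\mathbb T,F)$ is finite dimensional, so it sends $v$ to a unitary with finite spectrum and kills the functions that vanish on this spectrum. Hence there is a finite nonempty set $Z\subset\mathbb T$ with $p_i\hat\sigma_i(c)=\varrho_i(c|_Z)$ and $p_i\hat\sigma_i'(c)=\varrho_i'(c|_Z)$ for unital representations $\varrho_i,\varrho_i'$ of $Q=F^Z$. Let $a_1,\dots,a_{|Z|}:[0,1]\to\mathbb T$ parametrize the arcs between consecutive points of $Z$ (one loop if $|Z|=1$). With $R=F^{|Z|}\oplus\bigoplus_{i\in I_0}B(p_i\mathcal H_i)$ and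
\[
\alpha_0(a)=\big((a(a_j(0)))_j,(\varrho_i(a))_i\big),\qquad\alpha_1(a)=\big((a(a_j(1)))_j,(\varrho_i'(a))_i\big)\qquad(a\in Q),
\]
the map $((x_i),c)\mapsto\big(((c\circ a_j)_j,(x_i)_i),\,c|_Z\big)$ is an isomorphism of $E$ onto the algebra \eqref{eq:NCCW}: a family of $F$-valued functions on the arcs whose endpoint values are prescribed by one function on $Z$ is a continuous function on $\mathbb T$.

\subsection*{Step 5: the homomorphism $\Theta$}
For $\kappa\in(0,\frac12)$ let $r:[0,1]\to[0,1]$ be $0$ on $[0,\kappa]$, $1$ on $[1-\kappa,1]$ and affine in between. Then $|r(t)-t|\le\kappa$, and we fix $\kappa$ so small that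
\begin{equation}\label{eq:kappa}
\|f_i^d(t)-f_i^d(r(t))\|\le\varepsilon\qquad(t\in[0,1],\ i\in I_0,\ d\in\mathcal F).
\end{equation}
Put $\Theta(x,c)=((X_i)_i,\mu(c))$, where $X_i(t)=\zeta_{i,t}(c)$ for $i\notin I_0$, and for $i\in I_0$
\[
X_i(t)=\begin{cases}
\beta_{i,t/\kappa}(c),&0\le t\le\kappa,\\
x_i(r(t))\oplus\omega_{i,r(t)}(c),&\kappa\le t\le1-\kappa,\\
\beta'_{i,(1-t)/\kappa}(c),&1-\kappa\le t\le1,
\end{cases}
\]
the direct sum being taken along $\mathcal H_i=p_i\mathcal H_i\oplus(1-p_i)\mathcal H_i$. At $t=\kappa$ both formulas give $\hat\sigma_i(c)=p_i\hat\sigma_i(c)\oplus\tau_i(c)$, and at $t=1-\kappa$ both give $\hat\sigma_i'(c)=p_i\hat\sigma_i'(c)\oplus\tau_i'(c)$. So $X_i$ is continuous, with $X_i(0)=\sigma_i\mu(c)$ and $X_i(1)=\sigma_i'\mu(c)$. The difference $X_i(t)-\sigma_i\mu(c)$ is compact: on the middle interval, modulo compacts, $X_i(t)$ equals $0\oplus\tau_i(c)$, which equals $\hat\sigma_i(c)$, which equals $\sigma_i\mu(c)$; in the other cases this is part of the choice of the paths. The last condition in \eqref{eq:D} is \eqref{eq:c0}. Each map $(x,c)\mapsto X_i(t)$ is a unital homomorphism,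 so $\Theta:E\to D$ is a unital homomorphism.

\subsection*{Step 6: the estimate}
Let $d\in\mathcal F$ and drop it from the notation: $f_i=f_i^d$, $k_i=k_i^d$, $b=b^d$, $c=c_d$. By the choice of $\varepsilon_1$ and $\|\mu(c)-b\|\le\varepsilon$,
\begin{equation}\label{eq:2eps}
\begin{gathered}
\|\beta_{i,t}(c)-\sigma_i(b)\|\le2\varepsilon,\qquad\|\beta'_{i,t}(c)-\sigma_i'(b)\|\le2\varepsilon,\qquad\|\omega_{i,t}(c)-\tau_i(c)\|\le\varepsilon\quad(i\in I_0),\\
\|\zeta_{i,t}(c)-\sigma_i(b)\|\le2\varepsilon\quad(i\notin I_0).
\end{gathered}
\end{equation}
At $t=1$ the first two inequalities bound $\|\hat\sigma_i(c)-\sigma_i(b)\|$ and $\|\hat\sigma_i'(c)-\sigma_i'(b)\|$. For $i\in I_0$ and $p=p_i$ we compress $f_i$ and correct the endpoints by an affine term: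
\[
x_i(t)=pf_i(t)p+(1-t)\,p\big(\hat\sigma_i(c)-\sigma_i(b)\big)p+t\,p\big(\hat\sigma_i'(c)-\sigma_i'(b)\big)p .
\]
Since $f_i(0)=\sigma_i(b)$ and $f_i(1)=\sigma_i'(b)$, we have $(x,c)\in E$, and $\|x_i(t)-pf_i(t)p\|\le2\varepsilon$. We compare $\Theta(x,c)$ with $d$.

The $B$-coordinates differ by at most $\varepsilon$. For $i\notin I_0$, \eqref{eq:2eps} and \eqref{eq:far} give $\|X_i(t)-f_i(t)\|\le3\varepsilon$. Let $i\in I_0$. For $t\le\kappa$ we have $f_i(r(t))=\sigma_i(b)$, and for $t\ge1-\kappa$ we have $f_i(r(t))=\sigma_i'(b)$, so $\|X_i(t)-f_i(r(t))\|\le2\varepsilon$ on both collars. For $\kappa\le t\le1-\kappa$ put $\varsigma=r(t)$ and split $X_i(t)-f_i(\varsigma)$ into blocks with respect to $p$, recalling $f_i(\varsigma)=\sigma_i(b)+k_i(\varsigma)$. The off-diagonal part comes from $f_i(\varsigma)$ alone; by (iii) the off-diagonal parts of $\sigma_i(b)$ and of $k_i(\varsigma)$ have norm at most $\varepsilon$ each. The $p$-corner is $x_i(\varsigma)-pf_i(\varsigma)p$, of norm at most $2\varepsilon$. The $(1-p)$-corner has norm at most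
\[
\|\omega_{i,\varsigma}(c)-\tau_i(c)\|+\|\hat\sigma_i(c)-\sigma_i(b)\|+\|(1-p)k_i(\varsigma)\|\le\varepsilon+2\varepsilon+\varepsilon .
\]
So the diagonal part has norm at most $4\varepsilon$, and $\|X_i(t)-f_i(r(t))\|\le6\varepsilon$. With \eqref{eq:kappa}, $\|\Theta(x,c)-d\|\le7\varepsilon$. This completes the proof of Theorem~\ref{thm:glue}. \qed

\begin{remark}
Condition (G3) enters only in the choice of $p$ in Step~3. When $B$ is a unital AT algebra it can also be verified directly. Let $\sigma$ be a unital representation of $B$ on a separable space $\mathcal H$, and let $(b_j)$ and $(\xi_j)$ be dense sequences in $B$ and $\mathcal H$. Given $n$, take $\mu$ and $c_1,\dots,c_n$ from Lemma~\ref{lem:ATlocal} with $\varepsilon=1/n$, and a Borel function $g:\mathbb T\to\mathbb T$ with finite range and $\sup|g-z|$ small. The homomorphism $\sigma^g$ that equals $\sigma\mu$ on $F$ and sends $v$ to $g(\sigma\mu(v))$ has finite dimensional image and, by Lemma~\ref{lem:modulus}, may be taken within $1/n$ of $\sigma\mu$ on the $c_j$. The projection $p_n$ onto the span of $\sigma^g(C)\xi_1,\dots,\sigma^g(C)\xi_n$ has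 finite rank, fixes $\xi_1,\dots,\xi_n$, commutes with $\sigma^g(C)$, and so satisfies $\|[p_n,\sigma(b_j)]\|\le4/n$ for $j\le n$.
\end{remark}

\section{The crossed product as a glued algebra}\label{sec:crossed}

We fix conventions. Let a countable abelian group $G$, written multiplicatively with neutral element $e$, act on a compact metrizable space $X$. The crossed product $C(X)\rtimes G$ is the universal $C^*$-algebra generated by a unital copy of $C(X)$ and a unitary representation $g\mapsto u_g$ with $u_gfu_g^*=f(g^{-1}\,\cdot)$; the elements $fu_g$ span a dense subalgebra. Since $G$ is amenable, the full and reduced crossed products coincide, so the conditional expectation $P:C(X)\rtimes G\to C(X)$ with $P(fu_g)=\delta_{g,e}f$ is faithful: $P(a^*a)=0$ implies $a=0$. For $x\in X$ the \emph{orbit representation} $\pi_x$ on $\ell^2G$ is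
\[
\pi_x(f)\delta_g=f(gx)\delta_g,\qquad\pi_x(u_{g'})\delta_g=\delta_{g'g},
\]
and checking on the elements $fu_{g'}$ gives
\begin{equation}\label{eq:expect}
\langle\pi_x(a)\delta_g,\delta_g\rangle=P(a)(gx)\qquad(a\in C(X)\rtimes G).
\end{equation}

Now let $G\curvearrowright\mathbb T$ be a free Denjoy action, $A=C(\mathbb T)\rtimes G$, $B=C(Y)\rtimes G$, and $q:A\to B$ the quotient map in (D2). Choose one gap $U_i$, $i\in I$, from each orbit of gaps, and homeomorphisms $\gamma_i:[0,1]\to\overline{U_i}$; the endpoints lie in $Y$. If $gU_i=U_i$, then $g$ maps the closed arc $\overline{U_i}$ onto itself and has a fixed point by the intermediate value theorem, so $g=e$ by freeness. Hence the gaps $gU_i$, $(g,i)\in G\times I$, are pairwise disjoint, and since the circle has finite length,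
\begin{equation}\label{eq:short}
\text{for each $\eta>0$, only finitely many pairs $(g,i)$ have $\operatorname{length}(gU_i)\ge\eta$.}
\end{equation}
If $x\in Y$, the orbit of $x$ stays in $Y$, so $\pi_x$ vanishes on $J$ and factors through $q$. Let $\sigma_i,\sigma_i'$ be the representations of $B$ on $\mathcal H_i=\ell^2G$ with $\sigma_iq=\pi_{\gamma_i(0)}$ and $\sigma_i'q=\pi_{\gamma_i(1)}$.

\begin{proposition}\label{prop:iso}
The pairs $(\sigma_i,\sigma_i')_{i\in I}$ satisfy \textup{(G1)} and \textup{(G2)}, and
\[
\Phi(a)=\big((f_i^a)_i,q(a)\big),\qquad f_i^a(t)=\pi_{\gamma_i(t)}(a),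
\]
defines an isomorphism of $A$ onto the glued algebra $D$.
\end{proposition}

\begin{proof}
For $a=fu_{g'}$ with $f\in C(\mathbb T)$,
\[
f_i^a(t)-f_i^a(t')=\operatorname{diag}\big(f(g\gamma_i(t))-f(g\gamma_i(t'))\big)_{g\in G}\cdot\pi_{\gamma_i(0)}(u_{g'}),
\]
the last factor being a unitary that does not depend on the base point. Given $\varepsilon>0$, choose $\eta$ by uniform continuity of $f$. By \eqref{eq:short}, the $g$th diagonal entry has modulus at most $\varepsilon$, for all $t,t'$, unless $(g,i)$ belongs to a finite set. Three things follow. For fixed $i$ the entries tend to $0$ as $g\to\infty$, so $f_i^a(t)-f_i^a(0)$ is compact. The finitely many exceptional entries are continuous in $t,t'$, so $f_i^a$ is norm continuous. And $\sup_t\|f_i^a(t)-f_i^a(0)\|\le\varepsilon$ for all but finitely many $i$. These properties pass to linear combinations and, as $\|\pi_x(a)\|\le\|a\|$, to norm limits. Taking $t=1$ and using that $q$ is onto gives (G1) and (G2), and $\Phi$ is a homomorphism into $D$.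

Suppose $\Phi(a)=0$. Then $\pi_x(a)=0$ for $x\in Y$, because $q(a)=0$, and for $x\in\overline{U_i}$, $i\in I$. Every point of $\mathbb T$ has the form $gx$ with such an $x$, so \eqref{eq:expect} gives $P(a^*a)=0$ and $a=0$.

For surjectivity let $f\in C_0(g_0U_i)$. Then $\pi_{\gamma_j(t)}(fu_{g'})\delta_g=f(g'g\gamma_j(t))\delta_{g'g}$ vanishes unless $j=i$ and $g'g=g_0$, by disjointness of the gaps. So the $i$th component of $\Phi(fu_{g'})$ is
\begin{equation}\label{eq:units}
t\mapsto f(g_0\gamma_i(t))\,e_{g_0,\,g'^{-1}g_0},
\end{equation}
with $e_{g,g'}$ the matrix units of $\mathcal K(\ell^2G)$, and all other components vanish. As $i,g_0,g',f$ vary, these elements span a dense subspace of the kernel in \eqref{eq:Dext}, while the elements $fu_{g'}$ span a dense subspace of $J$. The image $\Phi(J)$ is closed, so it equals this kernel. Given $d=((f_i),b)\in D$, choose $a\in A$ with $q(a)=b$; then $d-\Phi(a)\in\Phi(J)$.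
\end{proof}

A separable $C^*$-algebra is \emph{quasidiagonal} if it has a faithful representation on a separable Hilbert space whose image is a quasidiagonal set. By Voiculescu's theorem, the image is then a quasidiagonal set in every faithful unital representation $\sigma$ on a separable Hilbert space that is \emph{essential}, meaning that the image contains no nonzero compact operator; see \cite[\S7.2]{BO}.

\begin{lemma}\label{lem:QDset}
If $B=C(Y)\rtimes G$ is quasidiagonal, then the pairs $(\sigma_i,\sigma_i')$ satisfy \textup{(G3)}.
\end{lemma}

\begin{proof}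
By (D3), $B$ is simple, so the unital representation $\sigma_i$ is faithful and the ideal $\sigma_i(B)\cap\mathcal K(\ell^2G)$ of $\sigma_i(B)$ is zero or everything. It is not everything, since $G$ is infinite and so $1\notin\mathcal K(\ell^2G)$.
\end{proof}

\section{The algebra $C(Y)\rtimes\mathbb Z^d$ is an AT algebra}\label{sec:AT}

In this section $G=\mathbb Z^d$ with $d\ge1$, the action on $\mathbb T$ is a free Denjoy action, and $A,B,J,U_i$ are as in Section~\ref{sec:crossed}.

\begin{proposition}\label{prop:AT}
The algebra $B=C(Y)\rtimes\mathbb Z^d$ is quasidiagonal and is an AT algebra.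
\end{proposition}

We do not construct circle algebras inside $B$. Instead we show that $B$ belongs to a class classified by ordered $K$-theory, and that its invariant is attained by an AT algebra. The dynamical input is a unique trace with dense range on $K_0$, and torsion-free $K$-groups. The latter is necessary: the $K$-groups of a circle algebra are free abelian, so those of an AT algebra are torsion-free.

\subsection{The invariant measure and the trace}

Write $\mathbb T=\mathbb R/\mathbb Z$, so $z(x)=e^{2\pi ix}$. Every $g\in G$ preserves orientation: otherwise a lift $\tilde g$ of $g$ to $\mathbb R$ is a decreasing homeomorphism, $\tilde gx-x$ changes sign, and $g$ has a fixed point without being the identity. So each lift $\tilde g$ is an increasing homeomorphism of $\mathbb R$ commuting with integer translations.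

Since $G$ is abelian, there is a $G$-invariant Borel probability measure $\nu$ on $\mathbb T$. Any such measure has no atoms, because orbits are infinite, and gives measure $0$ to each gap, because a gap has infinitely many disjoint translates. Its support is therefore contained in $Y$, and being nonempty, closed and invariant it equals $Y$. Fix $\nu$, let $\tilde\nu$ be its $\mathbb Z$-periodic lift to $\mathbb R$, and let $H:\mathbb R\to\mathbb R$ be the function with $H(0)=0$ and $H(y)-H(x)=\tilde\nu([x,y))$ for $x\le y$. It is continuous and nondecreasing, $H(x+1)=H(x)+1$, and it induces a continuous surjection $h:\mathbb T\to\mathbb T$. The measure $\tilde\nu$ is invariant under each lift $\tilde g$, and $\tilde g[x,y)=[\tilde gx,\tilde gy)$, so $H(\tilde gy)-H(\tilde gx)=H(y)-H(x)$. Thus there is a constant $r(\tilde g)\in\mathbb R$ with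
\begin{equation}\label{eq:semi}
H(\tilde gx)=H(x)+r(\tilde g)\qquad(x\in\mathbb R).
\end{equation}
Let $\rho(g)=r(\tilde g)\bmod1$. Then $h(gx)=h(x)+\rho(g)$, and $\rho:G\to\mathbb R/\mathbb Z$ is a homomorphism. The map $h$ undoes the construction in the introduction: it collapses the gaps and turns the action into rotations.

\begin{lemma}\label{lem:measure}
The homomorphism $\rho$ is injective with dense image, and $\nu$ is the only $G$-invariant probability measure on $Y$.
\end{lemma}

\begin{proof}
A fiber of $H$ is a point or an interval $[x,y]$. In the second case $(x,y)$ is $\tilde\nu$-null, so it misses the lift of $Y=\operatorname{supp}\nu$ and lies in the lift of a gap; as $H$ is constant on the closure of that lift, the fiber is this closure. Since $H$ commutes with integer translations, the fibers of $h$ are the images of those of $H$: points and closed gaps. The set $Y$ is uncountable and the gaps have countably many endpoints, so some $y_0\in Y$ lies in no closed gap, and $h^{-1}(h(y_0))=\{y_0\}$. If $\rho(g)=0$, then $h(gy_0)=h(y_0)$, so $gy_0=y_0$ and $g=e$. An infinite subgroup of $\mathbb R/\mathbb Z$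 is dense.

Let $\nu'$ be an invariant probability measure on $Y$, viewed on $\mathbb T$, with periodic lift $\tilde\nu'$. The measure $h_*\nu'$ is invariant under the rotations in $\rho(G)$, so its Fourier coefficients satisfy $c_n=e^{-2\pi in\rho(g)}c_n$ for all $g$; by density $c_n=0$ for $n\ne0$, and $h_*\nu'$ is Lebesgue measure. Hence $H_*\tilde\nu'$ is Lebesgue measure on $\mathbb R$. For $x<y$, monotonicity shows that $[x,y)$ and $H^{-1}([H(x),H(y)))$ differ only inside the fibers of $H$ through $x$ and $y$. A fiber meets the lift of $Y$ in at most two points, and $\nu'$ has no atoms, so fibers are $\tilde\nu'$-null. Therefore $\tilde\nu'([x,y))=H(y)-H(x)=\tilde\nu([x,y))$, and $\nu'=\nu$.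
\end{proof}

\begin{lemma}\label{lem:trace}
The algebra $B$ has a unique tracial state $\tau$. It is faithful, and $\tau_*(K_0(B))$ is dense in $\mathbb R$.
\end{lemma}

\begin{proof}
The state $b\mapsto\int P(b)\,d\nu$ is tracial because $\nu$ is invariant. Let $\tau$ be any tracial state and $g\ne e$. If $V\subset Y$ is clopen with $V\cap gV=\emptyset$, then $u_g1_V=1_{gV}u_g$ gives $\tau(1_Vfu_g)=\tau(1_Vfu_g1_V)=\tau(1_V1_{gV}fu_g)=0$ for $f\in C(Y)$. By freeness every point of the Cantor set $Y$ has such a clopen neighborhood, so finitely many such sets partition $Y$, and $\tau(fu_g)=0$. On $C(Y)$, $\tau$ is given by an invariant measure, which is $\nu$ by Lemma~\ref{lem:measure}. So $\tau$ is unique. The set $\{b:\tau(b^*b)=0\}$ is a proper ideal, hence zero by simplicity. Finally, if clopen sets $V_n$ decrease to a point, then $\tau_*[1_{V_n}]=\nu(V_n)$ is positive, as $\nu$ has support $Y$, and tends to $0$, as $\nu$ has no atoms. A subgroup of $\mathbb R$ containing arbitrarily small positive numbers is dense.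
\end{proof}

\subsection{Torsion-free $K$-theory}

It is easier to compute the $K$-theory of $A$ than that of $B$, because on the circle the action can be deformed to the trivial one. The six-term sequence of (D2) then carries the information to $B$. Recall the Pimsner--Voiculescu sequence: for an automorphism $\alpha$ of a $C^*$-algebra $A_1$ there is a cyclic exact sequence
\[
\cdots\to K_j(A_1)\xrightarrow{\ \mathrm{id}-\alpha_*\ }K_j(A_1)\to K_j(A_1\rtimes_\alpha\mathbb Z)\to K_{j+1}(A_1)\to\cdots\qquad(j\bmod2),
\]
natural for equivariant homomorphisms. By the five lemma, an equivariant homomorphism that induces isomorphisms on $K_*$ induces isomorphisms on $K_*$ of the crossed products by $\mathbb Z$; since a crossed product by $\mathbb Z^d$ is an iterated crossed product by $\mathbb Z$, the same holds for $\mathbb Z^d$.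

\begin{lemma}\label{lem:KA}
The groups $K_0(A)$ and $K_1(A)$ are free abelian, and $K_1(A)/\mathbb Z[z]$ is torsion-free.
\end{lemma}

\begin{proof}
The map $H$ semiconjugates the action to rotations but is not invertible, so we approach it through homeomorphisms. For $s\in[0,1)$ let $H_s=(1-s)\,\mathrm{id}+sH$, a strictly increasing continuous map commuting with integer translations, hence a homeomorphism of $\mathbb R$. For $g\in G$ with lift $\tilde g$ and $r=r(\tilde g)$, let $\tilde g_s=H_s\tilde gH_s^{-1}$ for $s<1$ and let $\tilde g_1$ be translation by $r$. These maps induce homeomorphisms $g_s$ of $\mathbb T$ independent of the lift, and for each $s$ the assignment $g\mapsto g_s$ is an action: a conjugate of the given action for $s<1$, the given action itself for $s=0$, and the action by the rotations $\rho(g)$ for $s=1$. The map $(s,y)\mapsto g_s(y)$ is continuous on $[0,1)\times\mathbb T$, because $(s,x)\mapsto(s,H_s(x))$ induces a continuous bijection, hence a homeomorphism, of $[0,s_0]\times\mathbb T$ for each $s_0<1$. For continuity at $s=1$ put $y=H_s(x)$; by \eqref{eq:semi},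
\[
\tilde g_s(y)-y-r=(1-s)\tilde gx+s(H(x)+r)-(1-s)x-sH(x)-r=(1-s)(\tilde gx-x-r),
\]
which tends to $0$ uniformly as $s\to1$, since $x\mapsto\tilde gx-x$ is periodic and continuous.

Next, since $G$ is free abelian, $\rho$ lifts to a homomorphism $\tilde\rho:G\to\mathbb R$, and the rotations by $(2-s)\tilde\rho(g)$, $s\in[1,2]$, join the rotation action to the trivial action. (No such lift exists if $G$ has torsion and $\rho$ is injective; this is one reason for reducing to $\mathbb Z^d$.) Altogether $G$ acts on $[0,2]\times\mathbb T$ by the homeomorphisms $(s,y)\mapsto(s,g_s(y))$. The evaluations $C([0,2]\times\mathbb T)\to C(\mathbb T)$ at $s=0$ and $s=2$ are equivariant for the given and the trivial action, and they are homotopy equivalences. So they induce isomorphisms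
\[
K_*(A)\xleftarrow{\ \cong\ }K_*\big(C([0,2]\times\mathbb T)\rtimes G\big)\xrightarrow{\ \cong\ }K_*\big(C(\mathbb T)\otimes C(\mathbb T^d)\big),
\]
and the class of the unitary $(s,y)\mapsto z(y)$ maps to $[z]$ on the left and to $[z\otimes1]$ on the right. The groups $K_*(C(\mathbb T^n))$ are free abelian, by induction from the split exact sequence $0\to C_0(\mathbb R)\otimes C(\mathbb T^n)\to C(\mathbb T^{n+1})\to C(\mathbb T^n)\to0$. The inclusion $C(\mathbb T)\to C(\mathbb T)\otimes C(\mathbb T^d)$, $f\mapsto f\otimes1$, has a left inverse given by evaluation at a point of $\mathbb T^d$, so the image $\mathbb Z[z\otimes1]$ of $K_1(C(\mathbb T))=\mathbb Z[z]$ is a direct summand. The quotient is isomorphic to a subgroup of a free abelian group.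
\end{proof}

\begin{lemma}\label{lem:KB}
The groups $K_0(B)$ and $K_1(B)$ are countable and torsion-free.
\end{lemma}

\begin{proof}
They are countable since $B$ is separable. By the proof of Proposition~\ref{prop:iso}, $\Phi$ identifies $J$ with $\bigoplus_iC_0((0,1),\mathcal K(\ell^2G))$, so $K_0(J)=0$ and $K_1(J)\cong\bigoplus_i\mathbb Z$. By \eqref{eq:units} with $g_0=g'=e$, the inclusion $C_0(U_i)\to J$ is the embedding $f\mapsto(f\circ\gamma_i)\,e_{e,e}$ of $C_0((0,1))$ as a corner of the $i$th summand, which is an isomorphism on $K$-theory. So $K_1(J)$ is generated by the images of generators of $K_1(C_0(U_i))\cong\mathbb Z$. Such a generator is represented by a unitary that winds once around $\mathbb T$ along $U_i$; extended by $1$ outside $U_i$, it is a map $\mathbb T\to\mathbb T$ of degree $\pm1$, with class $\pm[z]$. As $I\ne\emptyset$, the image of $K_1(J)\to K_1(A)$ is $\mathbb Z[z]$. The six-term sequence reads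
\[
0\to K_0(A)\to K_0(B)\to K_1(J)\to K_1(A)\to K_1(B)\to0 .
\]
Hence $K_1(B)\cong K_1(A)/\mathbb Z[z]$ is torsion-free by Lemma~\ref{lem:KA}. A torsion element of $K_0(B)$ maps to $0$ in $K_1(J)$, so it comes from a torsion element of $K_0(A)$ and is zero.
\end{proof}

\subsection{The classification theorems used}

We recall the terms. An algebra $A_1$ is \emph{$\mathcal Z$-stable} if $A_1\cong A_1\otimes\mathcal Z$, with $\mathcal Z$ the Jiang--Su algebra. Let $A_1$ be unital and simple. It has \emph{real rank zero} if self-adjoint elements with finite spectrum are dense among self-adjoint elements. It has \emph{strict comparison} if, for positive $a,b$ in a matrix algebra over $A_1$ with $\lim_n\tau(a^{1/n})<\lim_n\tau(b^{1/n})$ for all tracial states $\tau$, there are $x_n$ with $x_nbx_n^*\to a$; for projections $a,b$ the conclusion says that $a$ is Murray--von Neumann equivalent to a subprojection of $b$. It has \emph{tracial rank zero} if for every finite set $\mathcal F$, $\varepsilon>0$ and nonzero positive $a$ there is a finite dimensional subalgebra $F$ with unit $p$ such that $\|[p,x]\|<\varepsilon$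 and $\operatorname{dist}(pxp,F)<\varepsilon$ for $x\in\mathcal F$, and $1-p$ is equivalent to a projection in $\overline{aA_1a}$. An ordered abelian group is \emph{simple} if every nonzero positive element $u$ is an order unit (every element is at most $nu$ for some $n$), \emph{unperforated} if $nx\ge0$ with $n\ge1$ implies $x\ge0$, and has \emph{Riesz interpolation} if $x_1,x_2\le y_1,y_2$ implies $x_1,x_2\le w\le y_1,y_2$ for some $w$. By the theorem of Effros, Handelman and Shen, the countable unperforated ordered groups with Riesz interpolation are exactly the \emph{dimension groups}, the limits of sequences of groups $\mathbb Z^n$ with the standard order.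

\begin{itemize}
\item[(T1)] (Rosenberg--Schochet) The universal coefficient theorem (UCT) holds in the bootstrap class, which contains the separable commutative algebras and the circle algebras and is closed under limits of sequences and under crossed products by $\mathbb Z$.
\item[(T2)] \cite{TWW} A separable nuclear $C^*$-algebra with the UCT and a faithful trace is quasidiagonal.
\item[(T3)] \cite{Rordam04} A unital simple exact $\mathcal Z$-stable algebra with a faithful trace has strict comparison; here Haagerup's theorem that quasitraces on unital exact algebras are traces is used. A unital simple exact finite $\mathcal Z$-stable algebra whose $K_0$-group has uniformly dense image in the continuous affine functions on the trace space has real rank zero.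
\item[(T4)] \cite{MS} A unital separable simple nuclear quasidiagonal algebra with a unique trace and strict comparison has finite decomposition rank.
\item[(T5)] \cite{Winter07} A separable simple unital $\mathcal Z$-stable algebra of real rank zero with finite decomposition rank has tracial rank zero.
\item[(T6)] \cite{Winter10} A separable simple unital infinite dimensional algebra with finite decomposition rank is $\mathcal Z$-stable.
\item[(T7)] \cite{Elliott}, see also \cite{RordamSurvey}. For every countable simple dimension group $(G_0,G_0^+)\not\cong\mathbb Z$ with order unit $u$ and every countable torsion-free abelian group $G_1$ there is a simple unital AT algebra of real rank zero with $(K_0,K_0^+,[1],K_1)\cong(G_0,G_0^+,u,G_1)$.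
\item[(T8)] \cite{Lin} Unital separable simple nuclear algebras with the UCT and tracial rank zero are classified by $(K_0,K_0^+,[1],K_1)$.
\end{itemize}

\begin{lemma}\label{lem:order}
$(K_0(B),K_0(B)^+)$ is a countable simple dimension group not isomorphic to $\mathbb Z$.
\end{lemma}

\begin{proof}
By (D3), Lemma~\ref{lem:trace} and (T3), $B$ has strict comparison (nuclear algebras are exact). We claim that
\[
K_0(B)^+=\{0\}\cup\{x:\tau_*(x)>0\}.
\]
A nonzero positive class is $[p]$ with $p\ne0$, and $\tau(p)>0$ by faithfulness. Conversely, if $x=[p_1]-[p_0]$ with $\tau(p_0)<\tau(p_1)$, then $p_0$ is equivalent to some $p_0'\le p_1$ and $x=[p_1-p_0']$.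

The description shows that $K_0(B)$ is an ordered group and that it is simple: if $\tau_*(u)>0$, then $\tau_*(nu-x)>0$ for large $n$. It is not cyclic, since its image under $\tau_*$ is dense. If $nx\ge0$, then either $\tau_*(x)>0$, or $nx=0$ and $x=0$ by Lemma~\ref{lem:KB}; so it is unperforated. Let $x_1,x_2\le y_1,y_2$. If $x_j=y_l$ for some $j,l$, this element interpolates. Otherwise $\max_j\tau_*(x_j)<\min_l\tau_*(y_l)$, and any $w$ with $\tau_*(w)$ strictly between these numbers interpolates; such $w$ exists by density.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:AT}]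
The algebra $B$ is an iterated crossed product of $C(Y)$ by $\mathbb Z$, so it satisfies the UCT by (T1). By (T2) and Lemma~\ref{lem:trace} it is quasidiagonal. It has a unique trace and strict comparison, so $\operatorname{dr}B<\infty$ by (T4). It is finite, since $x^*x=1$ gives $\tau(1-xx^*)=0$ and so $xx^*=1$. The trace space is a point, so the density condition in (T3) is the density of $\tau_*(K_0(B))$ in $\mathbb R$, and $B$ has real rank zero. By (T5), $B$ has tracial rank zero.

By Lemmas~\ref{lem:KB} and~\ref{lem:order} and (T7), there is a simple unital AT algebra $B'$ of real rank zero with the same invariant $(K_0,K_0^+,[1],K_1)$ as $B$. As a limit of a sequence of circle algebras, $B'$ is separable and nuclear and satisfies the UCT, and $\operatorname{dr}B'\le1$ by Lemma~\ref{lem:ATlocal}. It is infinite dimensional, since a simple finite dimensional algebra has $K_0\cong\mathbb Z$. So $B'$ is $\mathcal Z$-stable by (T6) and has tracial rank zero by (T5). By (T8), $B\cong B'$.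
\end{proof}

\section{Reduction to $\mathbb Z^d$ and proof of the main theorem}\label{sec:reduction}

Section~\ref{sec:AT} used $G=\mathbb Z^d$ for the UCT and for the $K$-theory. A general $G$ is a union of finitely generated subgroups, and the torsion of such a subgroup can be divided out because it acts freely.

\begin{lemma}\label{lem:torsion}
Let $G_0=\mathbb Z^d\times\Gamma$, with $d\ge0$ and $\Gamma$ finite abelian, act freely on $\mathbb T$. Then $\mathbb T/\Gamma$ is homeomorphic to a circle, the induced action of $\mathbb Z^d$ on it is free, and
\[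
\operatorname{dr}(C(\mathbb T)\rtimes G_0)=\operatorname{dr}(C(\mathbb T/\Gamma)\rtimes\mathbb Z^d).
\]
\end{lemma}

\begin{proof}
By freeness and finiteness of $\Gamma$, every point of $\mathbb T$ has an open neighborhood $V$ with $V\cap gV=\emptyset$ for all $g\in\Gamma\setminus\{e\}$. So $\mathbb T/\Gamma$ is a compact connected one-dimensional manifold without boundary, that is, a circle. If $g\in\mathbb Z^d$ fixes the orbit $\Gamma x$, then $gx=g'x$ with $g'\in\Gamma$, so $g=g'$ by freeness and $g=e$.

Let $A_0=C(\mathbb T)\rtimes G_0$ and $p_\Gamma=|\Gamma|^{-1}\sum_{g\in\Gamma}u_g$, a projection that commutes with all $u_g$, $g\in G_0$, and satisfies $u_gp_\Gamma=p_\Gamma$ for $g\in\Gamma$. It also commutes with the algebra $C(\mathbb T)^\Gamma\cong C(\mathbb T/\Gamma)$ of invariant functions, so $\Psi(fu_g)=fu_gp_\Gamma$, for $f\in C(\mathbb T)^\Gamma$ and $g\in\mathbb Z^d$, defines a homomorphism $\Psi:C(\mathbb T)^\Gamma\rtimes\mathbb Z^d\to p_\Gamma A_0p_\Gamma$. It is onto: for $f\in C(\mathbb T)$, $g\in\mathbb Z^d$, $g'\in\Gamma$,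
\[
p_\Gamma fu_gu_{g'}p_\Gamma=p_\Gamma fp_\Gamma u_g=\bar f\,p_\Gamma u_g,\qquad\bar f=|\Gamma|^{-1}\sum_{g''\in\Gamma}f(g''^{-1}\,\cdot)\in C(\mathbb T)^\Gamma .
\]
It is injective: $|\Gamma|\,P\circ\Psi$ is the faithful conditional expectation of $C(\mathbb T)^\Gamma\rtimes\mathbb Z^d$, since both send $fu_g$ to $\delta_{g,e}f$.

The projection $p_\Gamma$ is full. Indeed, for $V$ as above and $f,f'\in C_0(V)$,
\[
fp_\Gamma f'=|\Gamma|^{-1}\sum_{g\in\Gamma}f\cdot f'(g^{-1}\,\cdot)\,u_g=|\Gamma|^{-1}ff',
\]
because $f'(g^{-1}\,\cdot)$ vanishes off $gV$. So the ideal generated by $p_\Gamma$ contains $C_0(V)$, and, by a partition of unity subordinate to a finite cover by such sets, it contains $1$. Brown's theorem, that a full hereditary subalgebra of a separable $C^*$-algebra is stably isomorphic to it, gives $A_0\otimes\mathcal K\cong p_\Gamma A_0p_\Gamma\otimes\mathcal K$, and $\operatorname{dr}$ is unchanged by tensoring with $\mathcal K$.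
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $A=C(\mathbb T)\rtimes G$. A summand of $J$ in (D2) is an ideal of $A$, so $1\le\dim_{\mathrm{nuc}}A\le\operatorname{dr}A$ by Lemma~\ref{lem:lower}. It remains to prove $\operatorname{dr}A\le1$.

Suppose first that $G=\mathbb Z^d$ with $d\ge1$. By Proposition~\ref{prop:AT}, $B=C(Y)\rtimes\mathbb Z^d$ is a unital separable AT algebra and is quasidiagonal. By Proposition~\ref{prop:iso} and Lemma~\ref{lem:QDset}, conditions (G1)--(G3) hold and $A\cong D$. Theorem~\ref{thm:glue} gives $\operatorname{dr}A\le1$.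

In general write $G=\bigcup_nG_n$ with $G_n$ finitely generated and increasing. The canonical map $C(\mathbb T)\rtimes G_n\to A$ intertwines the faithful conditional expectations, so it is injective; its images contain $1_A$, increase, and have dense union. By Lemma~\ref{lem:local} it suffices to show $\operatorname{dr}(C(\mathbb T)\rtimes G_n)\le1$. Write $G_n\cong\mathbb Z^d\times\Gamma$ with $\Gamma$ finite and apply Lemma~\ref{lem:torsion}. If $d=0$, then $C(\mathbb T/\Gamma)$ is a circle algebra and Lemma~\ref{lem:NCCW} applies. If $d\ge1$, the free action of $\mathbb Z^d$ on the circle $\mathbb T/\Gamma$ is not minimal: the image of $Y$ is nonempty, closed and invariant, and it is proper because $Y\ne\mathbb T$ is a union of $\Gamma$-orbits. So this is a free Denjoy action of $\mathbb Z^d$, with its own minimal set, and the first case applies.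
\end{proof}

\begin{thebibliography}{99}

\bibitem{Bell} Jamie Bell, \emph{Crossed product $C^*$-algebras associated with non-minimal actions on the circle}, arXiv:2604.18410 (2026).

\bibitem{BO} Brown and Ozawa, \emph{$C^*$-Algebras and Finite-Dimensional Approximations}.

\bibitem{Elliott} Elliott, \emph{On the classification of $C^*$-algebras of real rank zero}, J. reine angew. Math. (1993).

\bibitem{Lin} Lin, Duke Math. J. (2004).

\bibitem{MS} Matui and Sato, Duke Math. J. (2014).

\bibitem{Rordam04} R{\o}rdam, \emph{The stable and the real rank of $\mathcal Z$-absorbing $C^*$-algebras}, Int. J. Math. (2004).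

\bibitem{RordamSurvey} R{\o}rdam, survey in \emph{Classification of Nuclear $C^*$-Algebras}.

\bibitem{TWW} Tikuisis, White and Winter, Ann. of Math. (2017).

\bibitem{Winter07} Winter, \emph{Simple $C^*$-algebras with locally finite decomposition rank}, J. Funct. Anal. (2007).

\bibitem{Winter10} Winter, \emph{Decomposition rank and $\mathcal Z$-stability}, Invent. Math. (2010).

\end{thebibliography}
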